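\title{Noncompact homogeneous Finsler manifolds with nonnegative and flagwise positive curvature}

\begin{abstract}
A Finsler manifold satisfies the (FP) condition if every tangent plane contains a flag pole at which the flag curvature of that plane is positive. We consider the question whether a connected homogeneous Finsler manifold with nonnegative flag curvature and the (FP) condition must be compact. The answer is negative: for every $m\ge1$ the manifold $\mathbb R\times S^{4m-1}$ carries reversible homogeneous Finsler metrics with both properties, arbitrarily $C^\infty$-close to the product Riemannian metric. The metrics are obtained by adding to the dual norm two Killing ``winds'' that act in disjoint ranges of directions, and their flag curvature is computed in closed form from the Jacobi fields. In dimensions two and three compactness does hold, so four is the smallest dimension of a counterexample.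
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Finsler metric} on a manifold $M$ is a continuous function $F\colon TM\to[0,\infty)$ that is smooth and positive on $TM\setminus0$, satisfies $F(ky)=kF(y)$ for $k>0$, and is strongly convex: for every $x\in M$ and every nonzero $y\in T_xM$ the \emph{fundamental tensor}
\[
g_y(u,v)=\tfrac12\,\partial_s\partial_t\big|_{s=t=0}F^2(y+su+tv)
\]
is an inner product on $T_xM$. The metric is \emph{reversible} if $F(-y)=F(y)$; we do not assume this. The manifold $(M,F)$ is \emph{homogeneous} if its isometry group acts transitively.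

The curvature of $F$ is read off from the Jacobi equation $D^2J+R_{\dot c}J=0$ along a geodesic $c$, recalled in Section~\ref{sec:prelim}. For each nonzero $y\in T_xM$ it provides an endomorphism $R_y$ of $T_xM$. A \emph{flag} is a plane $P\subset T_xM$ together with a nonzero vector $y\in P$, the \emph{pole}, and its \emph{flag curvature} is
\begin{equation}\label{eq:flag}
K(y,P)=\frac{g_y(R_yu,u)}{g_y(y,y)\,g_y(u,u)-g_y(y,u)^2},\qquad P=\operatorname{span}(y,u).
\end{equation}
It measures how geodesics that leave the geodesic with initial velocity $y$ in the direction of $P$ are focused back to it. It is unchanged when $y$ is multiplied by a positive number. For a Riemannian metric it is the sectional curvature of $P$ and does not depend on the pole. For a Finsler metric it does, and this opens room for positivity conditions between $K\ge0$ and $K>0$. We write $K\ge0$ if all flags have nonnegative curvature, and we say that $(M,F)$ satisfies the \emph{flagwise positively curved condition}, or \emph{(FP)}, if for every tangent plane $P$ there is a nonzero $y\in P$ with $K(y,P)>0$. The following question is taken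 from \cite{Xu}.

\begin{quote}
\emph{Let $(M,F)$ be a connected homogeneous Finsler manifold of dimension at least $2$ with $K\ge0$ and (FP). Is $M$ compact?}
\end{quote}

There are good reasons to guess yes. For a Riemannian metric, (FP) means positive sectional curvature; by homogeneity the curvature is bounded below by a positive constant, and $M$ is compact by the Bonnet--Myers theorem. The same argument works for Finsler metrics when the quantifiers in (FP) are interchanged. Let $\operatorname{Ric}(y)=\operatorname{tr}R_y$, which equals $F(y)^2\sum_iK(y,\operatorname{span}(y,e_i))$ for any $g_y$-orthonormal basis $(e_i)$ of the $g_y$-orthogonal complement of $y$.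

\begin{proposition}\label{prop:pole}
Let $(M,F)$ be a connected homogeneous Finsler manifold with $K\ge0$ such that every nonzero tangent vector is the pole of some flag of positive curvature. Then $M$ is compact and $\pi_1(M)$ is finite.
\end{proposition}

\begin{proof}
Choosing $e_1$ in the positively curved flag shows that $\operatorname{Ric}(y)>0$ for all $y\ne0$. The function $\operatorname{Ric}/F^2$ is continuous and invariant under isometries, so it is bounded below by its minimum $\delta>0$ over the compact unit sphere of one tangent space. Homogeneous Finsler manifolds are complete (Section~\ref{sec:homog}). The Finslerian Bonnet--Myers theorem, which states that a forward complete manifold with $\operatorname{Ric}\ge\delta F^2$ is compact, applies to $M$ and to its universal cover.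
\end{proof}

The Bonnet--Myers argument needs positive curvature along every geodesic, that is, at every pole. Condition (FP) asks for one good pole in each plane and leaves open the possibility of a pole $y$ with $R_y=0$, along which $M$ could extend to infinity. This does happen. Let $Sp(m)$ act on the unit sphere $S^{4m-1}\subset\mathbb H^m$ in the standard way and let $\mathbb R$ act on itself by translations.

\begin{theorem}\label{thm:A}
For every $m\ge1$ the manifold $M=\mathbb R\times S^{4m-1}$ admits $\mathbb R\times Sp(m)$-invariant reversible Finsler metrics, arbitrarily $C^\infty$-close to the product $\bar g$ of the standard metric on $\mathbb R$ and the round metric, with $K\ge0$ and (FP).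
\end{theorem}

Here closeness means that the metrics form a family $F_\varepsilon$ that converges to $|\cdot|_{\bar g}$ in $C^k$ on compact subsets of $TM\setminus0$, for every $k$, as $\varepsilon\to0$. The answer to the question is therefore negative, the smallest example being $\mathbb R\times S^3$. No smaller one exists.

\begin{theorem}\label{thm:B}
Let $(M,F)$ be a connected homogeneous Finsler manifold with $K\ge0$ and (FP), and let $\dim M\in\{2,3\}$. Then $M$ is compact.
\end{theorem}

The product metric on $\mathbb R\times S^{4m-1}$ has $K\ge0$, and its flat planes are exactly those that contain the $\mathbb R$-direction $T$. To obtain (FP) we must give each such plane one good pole without creating negative curvature anywhere. Section~\ref{sec:model} shows how adding a Killing field $W$ to the velocity of all geodesics tilts the flags and repairs the planes $\operatorname{span}(T,v)$ with $v$ not parallel to $W$. Section~\ref{sec:A} combines two such fields and proves Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B}; it is independent of Sections~\ref{sec:model} and~\ref{sec:A}.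

\section{Jacobi fields, the dual metric, and homogeneity}\label{sec:prelim}

\subsection{Jacobi fields determine the curvature}

In local coordinates $(x^i,y^i)$ on $TM$ put $G^i=\frac14g^{il}\big([F^2]_{x^ky^l}y^k-[F^2]_{x^l}\big)$. \emph{Geodesics} are the solutions of $\ddot c^{\,i}+2G^i(c,\dot c)=0$; they have constant speed $F(\dot c)$. Along a geodesic $c$ the covariant derivative of the Chern connection with reference vector $\dot c$ is $(DJ)^i=\dot J^i+G^i_{y^k}(c,\dot c)J^k$. Linearizing the geodesic equation shows that the variation field $J$ of a family of geodesics satisfies the Jacobi equation $D^2J+R_{\dot c}J=0$, where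
\[
(R_y)^i_k=2G^i_{x^k}-y^jG^i_{x^jy^k}+2G^jG^i_{y^jy^k}-G^i_{y^j}G^j_{y^k}.
\]
We use the following standard facts. The derivative $D$ is compatible with $g_{\dot c}$ and $D\dot c=0$; the endomorphism $R_y$ is $g_y$-symmetric, depends smoothly on $y\neq 0$, and $R_yy=0$. Let $c$ have unit speed and let $V$ be the bundle of $g_{\dot c}$-orthogonal complements of $\dot c$ along $c$. Then $D$ and $R_{\dot c}$ preserve $V$. Jacobi fields with values in $V$ are called \emph{normal}. At any fixed time their data $(J,DJ)$ are arbitrary in $V\oplus V$, and each normal Jacobi field is the variation field of a family of unit speed geodesics. For $0\ne u\in V$, formula \eqref{eq:flag} reads $K=g_{\dot c}(R_{\dot c}u,u)/g_{\dot c}(u,u)$.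

We shall never evaluate the coordinate formula for $R_y$. In our examples all geodesics are known explicitly, hence all Jacobi fields, and the next lemma recovers the curvature from them.

\begin{lemma}\label{lem:unique}
Let $c$ be a unit speed geodesic, $\hat D$ a connection on $V$ along $c$, and $\hat R$ a field of endomorphisms of $V$ such that $\hat D^2J+\hat RJ=0$ for every normal Jacobi field $J$. Then $\hat D=D|_V$ and $\hat R=R_{\dot c}|_V$.
\end{lemma}

\begin{proof}
Write $D=\hat D+\Gamma$ with a field of endomorphisms $\Gamma$ of $V$. For a normal Jacobi field $J$,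
\[
-R_{\dot c}J=D^2J=-\hat RJ+2\Gamma\hat DJ+(\hat D\Gamma)J+\Gamma^2J .
\]
Fix a time and take $J=0$ and $DJ=\hat DJ$ arbitrary at that time; this gives $\Gamma=0$ there. Hence $\Gamma\equiv0$, and then $\hat RJ=R_{\dot c}J$ with $J$ arbitrary at any given time.
\end{proof}

\subsection{The dual metric}\label{sec:dual}

The dual metric is the function $F^*(p)=\max\{p(y):F(y)=1\}$ on $T^*M$. It is smooth off the zero section, positively homogeneous of degree $1$, and strongly convex on each fiber; conversely, every such function on $T^*M$ is dual to a unique Finsler metric, which is reversible if $F^*$ is even and invariant under every diffeomorphism that preserves $F^*$. For $0\ne p\in T^*_xM$ let $\partial F^*(p)\in T_xM$ and $\partial^2F^*(p)\colon T^*_xM\to T_xM$ be the first and second fiber derivatives. The Legendre map $p\mapsto F^*(p)\,\partial F^*(p)$ is a diffeomorphism $T^*M\setminus0\to TM\setminus0$ with inverse $y\mapsto g_y(y,\cdot)$. It carries $F^*$ to $F$, and the fiber Hessian of $\frac12F^{*2}$ at $g_y(y,\cdot)$ is the inverse of $g_y$. In particular the unit vectors of $F$ are exactly the vectors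 $\partial F^*(p)$. By Euler's relation, $p(\partial F^*(p))=F^*(p)$ and $\partial^2F^*(p)p=0$, so $\partial^2F^*(p)$ takes values in $\ker p$.

\begin{lemma}\label{lem:tensor}
Let $p\ne0$ and $y=\partial F^*(p)$. The $g_y$-orthogonal complement of $y$ is $\ker p$, and
\[
g_y\big(\partial^2F^*(p)\xi,v\big)=\xi(v)/F^*(p)\qquad(\xi\in T^*_xM,\ v\in\ker p).
\]
\end{lemma}

\begin{proof}
Let $\hat p=p/F^*(p)$. Then $y=\partial F^*(\hat p)$ and $g_y(y,\cdot)=\hat p$, which gives the first claim. The Hessian of $\frac12F^{*2}$ at $\hat p$ is $y\otimes y+\partial^2F^*(\hat p)=y\otimes y+F^*(p)\,\partial^2F^*(p)$, because $\partial^2F^*$ has degree $-1$. Hence the vector $g_y$-dual to $\xi$ is $\xi(y)y+F^*(p)\,\partial^2F^*(p)\xi$. Pair it with $v\in\ker p$.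
\end{proof}

For a function $\phi$ on an open subset of $T^*M$ let $X_\phi$ be its Hamiltonian vector field, $\dot x=\partial\phi/\partial p$, $\dot p=-\partial\phi/\partial x$. Unit speed geodesics of $F$ are the projections of the integral curves of $X_{F^*}$ in $\{F^*=1\}$, and along such a curve $p=g_{\dot c}(\dot c,\cdot)$. Since $F^*$ has degree $1$, if $(c(t),p(t))$ is an integral curve of $X_{F^*}$ then so is $(c(t),kp(t))$ for $k>0$. Thus the integral curve through \emph{any} $p\ne0$ projects to a unit speed geodesic $c$ with $\dot c=\partial F^*(p(t))$ and $V=\ker p(t)$. If $X$ is a vector field on $M$, the Hamiltonian flow of $p\mapsto p(X)$ is the cotangent lift of the flow of $X$. The Poisson bracket of $p(X)$ and $p(X')$ is $p([X,X'])$ up to sign, and if $X$ is a Killing field of a Riemannian metric, then $p(X)$ Poisson-commutes with the norm $|p|$. Poisson-commuting functions have commuting flows, and each is constant along the flow of the other.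

\subsection{Homogeneous spaces}\label{sec:homog}

The isometry group of a connected Finsler manifold is a Lie group with compact isotropy groups \cite{DH}. If it is transitive, so is its identity component $G$. An inner product on $T_oM$ invariant under the compact isotropy group extends to a $G$-invariant Riemannian metric. Every $G$-invariant Riemannian metric is complete, and its ratio to $F$ is bounded above and below, being an invariant function on the unit sphere bundle. Hence $F$ is forward and backward complete: geodesics extend to all of $\mathbb R$, and any point is joined to any other by a minimizing geodesic.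

\section{A constant wind tilts the flags}\label{sec:model}

Let $S=S^{4m-1}\subset\mathbb H^m$ be the unit sphere, with $Sp(m)$ acting on column vectors from the left, transitively and isometrically. Write points of $M=\mathbb R\times S$ as $(\ell,\omega)$, let $\bar g=d\ell^2+g_{\mathrm{round}}=\langle\cdot,\cdot\rangle$, let $p^\sharp$ be the vector $\bar g$-dual to a covector $p$, and let $u_S$ be the $TS$-component of a tangent vector $u$. Consider the vector fields
\[
T=\partial_\ell,\qquad W_1(\ell,\omega)=\omega i,\qquad W_2(\ell,\omega)=\omega j .
\]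
The flows of $W_1$ and $W_2$ are right multiplications by $e^{ti}$ and $e^{tj}$, which are isometries of $S$ that commute with the left action of $Sp(m)$. So $T,W_1,W_2$ are Killing fields invariant under $\mathbb R\times Sp(m)$. They are orthonormal at every point: for instance $\langle\omega i,\omega j\rangle=\operatorname{Re}(\bar i\,|\omega|^2j)=0$. Moreover $T$ is parallel and $[T,W_j]=0$, while $W_1$ and $W_2$ do not commute. For a unit speed $\bar g$-geodesic $\gamma$ with $\gamma'=\tau T+\mathbf m$, $\mathbf m\in TS$, the Jacobi operator of $\bar g$ is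
\begin{equation}\label{eq:Rbar}
\bar Ru:=R^{\bar g}(u,\gamma')\gamma'=|\mathbf m|^2u_S-\langle u_S,\mathbf m\rangle\mathbf m=\mu^2\,\Pi u,
\end{equation}
where $\mu=|\mathbf m|$ and $\Pi$ is the orthogonal projection onto $TS\cap\mathbf m^\perp$, a subspace of $\gamma'^\perp$.

Let $W=W_1$, $0<\varepsilon<1$, and consider
\[
F^*(p)=|p|+\varepsilon\,p(W).
\]
This function is positive, and $\partial^2F^*=\partial^2|p|$ is positive definite modulo $p$, so the Hessian $\partial F^*\otimes\partial F^*+F^*\partial^2F^*$ of $\frac12F^{*2}$ is positive definite. The unit vectors of the dual Finsler metric $F$ are $y=p^\sharp+\varepsilon W$ with $|p|=1$: the round unit sphere is displaced by the ``wind'' $\varepsilon W$.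

The two summands of $F^*$ Poisson-commute, so the flow of $X_{F^*}$ is the composition of their flows. Let $A_t$ be the flow of $\varepsilon W$. The unit speed $F$-geodesics are the curves $c(t)=A_t(\gamma(t))$ with $\gamma$ a unit speed $\bar g$-geodesic, and $V_{c(t)}=dA_t(\gamma'(t)^\perp)$. The same $A_t$ serves for all geodesics, so the normal $F$-Jacobi fields along $c$ are the fields $dA_tJ$ with $J\perp\gamma'$ a $\bar g$-Jacobi field. Lemma~\ref{lem:unique}, applied to the Levi-Civita derivative and to $\bar R$ transported by $dA_t$, gives $R_y=\bar R$ on $\ker p=(p^\sharp)^\perp$ at $t=0$. Since $\partial^2|p|$ is the identity on $(p^\sharp)^\perp$, Lemma~\ref{lem:tensor} shows that $g_y$ is a multiple of $\bar g$ there. Therefore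
\begin{equation}\label{eq:model}
K\big(y,\operatorname{span}(y,u)\big)=\sec_{\bar g}\operatorname{span}(p^\sharp,u),\qquad y=p^\sharp+\varepsilon W,\quad |p|=1,\quad 0\ne u\perp p^\sharp .
\end{equation}
So $K\ge0$ survives, but the flag $\operatorname{span}(y,u)$ sees the sectional curvature of the tilted plane $\operatorname{span}(y-\varepsilon W,u)$. A plane that contains $T$ can be tilted into one that does not.

\begin{example}\label{ex:model}
Let $m=1$ and $\omega=1\in S^3$, so that $T_\omega S=\operatorname{span}(i,j,k)$ and $W=i$. Let $P=\operatorname{span}(T,j)$, a flat plane of $\bar g$. Take $\sigma,\rho>0$ with $\sigma^2+\rho^2+\varepsilon^2=1$ and $p^\sharp=\sigma T+\rho j-\varepsilon i$. Then $y=\sigma T+\rho j\in P$, the vector $u=\rho T-\sigma j\in P$ is orthogonal to $p^\sharp$, and $\mathbf m=\rho j-\varepsilon i$, $u_S=-\sigma j$. By \eqref{eq:Rbar} and \eqref{eq:model},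
\[
K(y,P)=\frac{|\mathbf m|^2|u_S|^2-\langle u_S,\mathbf m\rangle^2}{|u|^2}=\frac{\sigma^2(\rho^2+\varepsilon^2)-\sigma^2\rho^2}{\rho^2+\sigma^2}=\frac{\sigma^2\varepsilon^2}{1-\varepsilon^2}>0 .
\]
\end{example}

One plane resists. If $P=\operatorname{span}(T,W)$ and $y\in P$, then $p^\sharp=y-\varepsilon W\in P$, the tilted plane is $P$ itself, and $K(y,P)=0$ for every pole. Any other constant wind $aW_1+bW_2$ has the same defect. The remedy is to let $W_1$ blow for some poles and $W_2$ for others, since (FP) needs only one pole per plane. Two difficulties arise. First, $W_1$ and $W_2$ do not commute, so we must prevent a geodesic from feeling both. The quantity $p(T)/|p|$ is conserved by all flows involved, and we use it as a switch. Second, in the transition zone the strength of the wind depends on the direction, formula \eqref{eq:model} acquires correction terms, and since $\bar g$ has flat planes, smallness of the perturbation alone does not protect $K\ge0$. We need an exact formula in which the corrections vanish wherever the leading term does.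

\section{Two winds: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{The metrics}

On $T^*M\setminus0$ put $\nu(p)=|p|$, $\tau(p)=p(T)$, $w_j(p)=p(W_j)$. Choose odd functions $\chi_1,\chi_2\in C_c^\infty\big((-1,1)\setminus\{0\}\big)$ with disjoint supports such that $\chi_j\equiv1$ near some $\sigma_j\in(0,1)$. For $\varepsilon>0$ let
\begin{equation}\label{eq:Fstar}
F^*=F^*_\varepsilon=\nu+\varepsilon\,\chi_1(\tau/\nu)\,w_1+\varepsilon\,\chi_2(\tau/\nu)\,w_2 .
\end{equation}
This function is smooth, homogeneous of degree $1$, and invariant under the transitive group $\mathbb R\times Sp(m)$. It is even, because $\chi_j$, $\tau/\nu$ and $w_j$ are odd; this is the only use of the parity of $\chi_j$. As $\varepsilon\to0$ it converges to $\nu$ in $C^k$ on compact sets. For small $\varepsilon$ it is therefore positive and strongly convex on the unit sphere of one cotangent space, hence everywhere by homogeneity and invariance, and it is dual to a reversible invariant Finsler metric $F_\varepsilon$. The Legendre maps $\mathcal L_\varepsilon$ of $F^*_\varepsilon$ converge in $C^k$ on compact sets to the diffeomorphism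 $p\mapsto p^\sharp$. Their inverses map a compact set into a fixed compact set, since $F_\varepsilon^*\circ\mathcal L_\varepsilon^{-1}=F_\varepsilon$ is uniformly comparable to $|\cdot|$, and then converge in $C^k$ by the formula for the derivative of an inverse map. Hence $F_\varepsilon=F^*_\varepsilon\circ\mathcal L_\varepsilon^{-1}\to|\cdot|_{\bar g}$ in $C^k$ on compact sets. From now on $F=F_\varepsilon$.

Because the supports are disjoint, the open sets
\[
U_1=\{\tau/\nu\notin\operatorname{supp}\chi_2\},\qquad U_2=\{\tau/\nu\notin\operatorname{supp}\chi_1\}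
\]
cover $T^*M\setminus0$. The functions $\nu$ and $\tau$ Poisson-commute with $\nu,\tau,w_1,w_2$, hence with $F^*$, so $U_1$ and $U_2$ are invariant under the flow of $X_{F^*}$. Fix $j$ and write $W=W_j$, $w=w_j$, $\chi=\chi_j$. On $U_j$,
\[
F^*=\Phi(\nu,\tau,w),\qquad\Phi(\nu,\tau,w)=\nu+\varepsilon\chi(\tau/\nu)\,w ,
\]
and $\nu,\tau,w$ Poisson-commute.

Fix $p\in U_j$ with $|p|=1$ and let $z=(z_1,z_2)^T=(\tau,w)^T$ be the values at $p$, so $|z_i|\le1$. Put $\lambda=\Phi_\nu=1-\varepsilon\chi'(\tau)\tau w$, $a=\Phi_\tau$, $b=\Phi_w$ at $p$, and define the symmetric $2\times2$ matrices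
\begin{equation}\label{eq:matrices}
L=\frac1\lambda\begin{pmatrix}\Phi_{\tau\tau}&\Phi_{\tau w}\\ \Phi_{\tau w}&\Phi_{ww}\end{pmatrix}=\frac\varepsilon\lambda\begin{pmatrix}\chi''(\tau)w&\chi'(\tau)\\ \chi'(\tau)&0\end{pmatrix},\qquad\Lambda=I-zz^T .
\end{equation}
The matrix $L$ measures how the wind changes with the direction; it vanishes where $\chi$ is locally constant. Uniformly in $p$ and $j$ we have $\lambda=1+O(\varepsilon)$, $L=O(\varepsilon)$, $|\Lambda_{ik}|\le1$. So for small $\varepsilon$ the matrix
\[
N=L(I+\Lambda L)^{-1}=(I+L\Lambda)^{-1}L
\]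
is defined and $O(\varepsilon)$. The two expressions agree because $(I+L\Lambda)L=L(I+\Lambda L)$, and they are transposes of each other, so $N$ is symmetric. We fix $\varepsilon$ so small that $F^*$ is positive and strongly convex and, for all $j$ and all $p\in U_j$ with $|p|=1$,
\begin{equation}\label{eq:small}
\lambda\ge\tfrac12,\qquad I+\Lambda L\ \text{is invertible},\qquad|N_{22}|\le\tfrac16,\qquad\varepsilon<\sqrt{1-\sigma_j^2}.
\end{equation}

\subsection{The curvature formula}

Let $\gamma$ be the unit speed $\bar g$-geodesic with $\gamma'(0)=p^\sharp$, and let a prime denote the Levi-Civita derivative along $\gamma$. Write $X_1=T$, $X_2=W$. Since $X_i$ is Killing, $\langle X_i,\gamma'\rangle=z_i$ along all of $\gamma$. Let $Z_i=X_i-z_i\gamma'$ be the part of $X_i$ normal to $\gamma'$. We regard $Z=(Z_1,Z_2)$ and $Z'=(Z_1',Z_2')$ as linear maps $\mathbb R^2\to\gamma'^\perp$, with transposes such as $Z^Tu=(\langle Z_1,u\rangle,\langle Z_2,u\rangle)^T$.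

\begin{lemma}\label{lem:Z}
Along $\gamma$ we have $Z_1'=0$, $Z_2'=W'\perp\gamma'$, $Z^TZ=\Lambda$, $Z''=-\bar RZ$, and
\begin{equation}\label{eq:ZZ}
Z^TZ'=0,\qquad Z'^TZ=0 .
\end{equation}
\end{lemma}

\begin{proof}
As $z_i$ is constant and $\gamma''=0$, we have $Z_i'=X_i'$. Now $T'=0$ because $T$ is parallel, and $\langle W',\gamma'\rangle=0$ because $\nabla W$ is skew. Next, $\langle Z_i,Z_k\rangle=\langle X_i,X_k\rangle-z_iz_k=\Lambda_{ik}$ is constant. Differentiating $\Lambda_{12}$ and $\Lambda_{22}$ and using $Z_1'=0$ gives $\langle Z_1,Z_2'\rangle=0=\langle Z_2,Z_2'\rangle$, which is \eqref{eq:ZZ}. Finally, Killing fields restrict to Jacobi fields and $\bar R\gamma'=0$, so $Z_i''=X_i''=-\bar RX_i=-\bar RZ_i$.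
\end{proof}

Identity \eqref{eq:ZZ} is where the geometry of the example enters: it uses that $T$ is parallel and that $T,W$ are orthonormal everywhere. Put
\[
B=I-ZNZ^T,
\]
a symmetric endomorphism of $\gamma'^\perp$ with $BW'=W'$ by \eqref{eq:ZZ}.

\begin{proposition}\label{prop:K}
Let $p\in U_j$, $|p|=1$, $y=\partial F^*(p)$, and $p^\sharp=\tau T+\mathbf m$ with $\mu$, $\Pi$ as in \eqref{eq:Rbar}. Then $B$ is positive definite, and for every $u\ne0$ with $u\perp p^\sharp$,
\begin{equation}\label{eq:K}
K\big(y,\operatorname{span}(y,u)\big)=\lambda^2\,\frac{\mu^2|\Pi Bu|^2+3N_{22}\langle W',u\rangle^2}{\langle Bu,u\rangle},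
\end{equation}
where $B$ and $W'$ are taken at the base point of $p$.
\end{proposition}

For $L=0$ and $\lambda=1$ this is \eqref{eq:model}.

\begin{proof}
\emph{Geodesics.} On $U_j$ we have $X_{F^*}=\Phi_\nu X_\nu+\Phi_\tau X_\tau+\Phi_wX_w$. The three flows on the right commute and preserve $\nu,\tau,w$, hence the coefficients. So the integral curve of $X_{F^*}$ through $p$ is obtained by following $X_\nu$, $X_\tau$, $X_w$ for times $\lambda t$, $at$, $bt$. The $F$-geodesic with $\dot c(0)=y$ is therefore
\begin{equation}\label{eq:geod}
c(t)=A_t\big(\gamma(\lambda t)\big),\qquad A_t=\text{flow of }aT+bW,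
\end{equation}
its momentum is the $A_t$-translate of $\langle\gamma'(\lambda t),\cdot\rangle$, and $V_{c(t)}=dA_t(\gamma'(\lambda t)^\perp)$. In contrast with Section~\ref{sec:model}, the constants $\lambda,a,b$ now vary from geodesic to geodesic.

\emph{Jacobi fields.} A family $c_s$ of unit speed $F$-geodesics with $c_0=c$ is generated by covectors $p_s$, with varying base point, which we may rescale to $|p_s|=1$; then $p_0=p$ and $p_s\in U_j$ for small $s$. Let $\gamma_s$ be the corresponding unit speed $\bar g$-geodesics, $J$ their variation field, and let a dot over $\lambda,a,b,z$ denote the $s$-derivative at $0$. Differentiate \eqref{eq:geod} in $s$. Since $T$ and $W$ commute and are $A_t$-invariant, the variation field of $c_s$ at time $t$ is $dA_t\,u(r)$, where $r=\lambda t$ and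
\[
u(r)=J(r)+\frac r\lambda\big(\dot\lambda\gamma'+\dot aT+\dot bW\big).
\]
As $\nu\equiv1$ along $p_s$, we get $(\dot a,\dot b)^T=\lambda L\dot z$. Euler's relation for the degree $0$ functions $\Phi_\tau,\Phi_w$ reads $\nu\Phi_{\nu k}+\tau\Phi_{\tau k}+w\Phi_{wk}=0$ for $k\in\{\tau,w\}$, and gives $\dot\lambda=-\lambda z^TL\dot z$. Hence the bracket equals $\lambda\sum_i(L\dot z)_i(X_i-z_i\gamma')$, and
\begin{equation}\label{eq:u}
u=J+rZL\dot z .
\end{equation}
Since $Z_i\perp\gamma'$, the field $dA_tu$ is normal exactly when $J\perp\gamma'$, and then $J'\perp\gamma'$ too. Every normal $F$-Jacobi field along $c$ arises in this way. Assume $J\perp\gamma'$. For every $r$ we have $z_i(s)=\langle X_i,\gamma_s'(r)\rangle$, so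
\[
\dot z_i=\langle X_i,J'\rangle+\langle\nabla_JX_i,\gamma'\rangle=\langle X_i,J'\rangle-\langle X_i',J\rangle,\qquad\text{that is,}\qquad\dot z=Z^TJ'-Z'^TJ ,
\]
and the vector $\dot z$ does not depend on $r$.

\emph{A differential equation for $u$.} To apply Lemma~\ref{lem:unique} we need a second order equation in $u$ alone, so $\dot z$ has to be expressed through $u$ and $u'$. From \eqref{eq:u}, $u'=J'+ZL\dot z+rZ'L\dot z$. By \eqref{eq:ZZ}, $Z^Tu'=Z^TJ'+\Lambda L\dot z$ and $Z'^Tu=Z'^TJ$; the terms with the factor $r$ drop out. Thus $Z^Tu'-Z'^Tu=(I+\Lambda L)\dot z$, and $L\dot z=N(Z^Tu'-Z'^Tu)$. This is the reason for introducing $N$, a constant matrix along $\gamma$. Differentiating once more and using $J''=-\bar RJ$, $Z''=-\bar RZ$,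
\[
u''=J''+2Z'L\dot z+rZ''L\dot z=-\bar Ru+2Z'NZ^Tu'-2Z'NZ'^Tu .
\]

\emph{Removing the first order term.} Put $\Gamma=Z'NZ^T$ and $\hat Du=u'-\Gamma u$, a connection on $\gamma'^\perp$ because $Z_i'\perp\gamma'$. By \eqref{eq:ZZ}, $\Gamma^2=0$, and $\Gamma'=Z''NZ^T+Z'NZ'^T=-\bar RZNZ^T+Z'NZ'^T$. Therefore
\[
\hat D^2u=u''-2\Gamma u'-\Gamma'u=-\bar Ru-2Z'NZ'^Tu+\bar RZNZ^Tu-Z'NZ'^Tu=-\big(\bar RB+3Z'NZ'^T\big)u .
\]
Transport this to $V$ by $dA_t$. Since $d/dt=\lambda\,d/dr$, the operator $dA_t\circ\lambda\hat D\circ dA_t^{-1}$ is a connection on $V$ along $c$, and all normal Jacobi fields satisfy the equation of Lemma~\ref{lem:unique} with the endomorphism $\lambda^2dA_t(\bar RB+3Z'NZ'^T)dA_t^{-1}$. At $t=0$, where $A_0=\mathrm{id}$,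
\begin{equation}\label{eq:R}
R_y|_{\ker p}=\lambda^2\big(\bar RB+3Z'NZ'^T\big).
\end{equation}

\emph{The fundamental tensor.} Identify covectors and vectors by $\bar g$. For $\eta\perp p^\sharp$ we have $\partial\nu(\eta)=0$, $\partial^2\nu(\eta,\eta)=|\eta|^2$, and the derivative of $z$ in the direction $\eta$ is $Z^T\eta$. Since $\tau$ and $w$ are linear on fibers, the chain rule gives $\partial^2F^*(p)(\eta,\eta)=\lambda|\eta|^2+\lambda\langle ZLZ^T\eta,\eta\rangle$. As $\partial^2F^*(p)$ takes values in $\ker p=(p^\sharp)^\perp$, it acts there as $\lambda(I+ZLZ^T)$. From $(I+L\Lambda)N=L$ and $Z^TZ=\Lambda$,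
\[
(I+ZLZ^T)(I-ZNZ^T)=I+Z(L-N-L\Lambda N)Z^T=I .
\]
Lemma~\ref{lem:tensor} with $\xi=\langle Bu,\cdot\rangle$, for which $\partial^2F^*(p)\xi=\lambda u$, gives $g_y(u,v)=\langle Bu,v\rangle/(\lambda F^*(p))$ on $\ker p$. In particular $B$ is positive definite.

\emph{Conclusion.} The constant factor cancels in $K=g_y(R_yu,u)/g_y(u,u)$, so $K=\langle R_yu,Bu\rangle/\langle Bu,u\rangle$. By \eqref{eq:Rbar}, $\langle\bar RBu,Bu\rangle=\mu^2|\Pi Bu|^2$. Since $Z_1'=0$ we have $Z'NZ'^Tu=N_{22}\langle W',u\rangle W'$, and $\langle W',Bu\rangle=\langle BW',u\rangle=\langle W',u\rangle$. Inserting this in \eqref{eq:R} gives \eqref{eq:K}.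
\end{proof}

\subsection{Nonnegative curvature}

The second term in \eqref{eq:K} works against us. For $2\times2$ matrices the adjugate is linear, so $N=(L+\det L\cdot\operatorname{adj}\Lambda)/\det(I+\Lambda L)$, and \eqref{eq:matrices} gives
\[
N_{22}=-\frac{\varepsilon^2\chi'(\tau)^2(1-\tau^2)}{\lambda^2\det(I+\Lambda L)},
\]
which for small $\varepsilon$ is negative wherever $\chi'(\tau)\ne0$. The point is that this term is dominated by the first one.

\begin{proposition}\label{prop:sign}
In the setting of Proposition~\ref{prop:K}, $K(y,\operatorname{span}(y,u))\ge0$, with equality if and only if $\mu=0$ or $\Pi Bu=0$. Consequently $F$ has $K\ge0$.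
\end{proposition}

\begin{proof}
The field $W$ is the restriction to $S$ of the linear field $\omega\mapsto\omega q$ on $\mathbb H^m$, with $q=i$ or $j$, and it does not depend on $\ell$. So $W'=\nabla_{\mathbf m}W$ is the $TS$-component of $\mathbf mq$, and $|W'|\le\mu$. Since $\nabla W$ is skew, $W'\perp\mathbf m$, so $\Pi W'=W'$. Together with $BW'=W'$ this gives
\[
\langle W',u\rangle=\langle W',Bu\rangle=\langle W',\Pi Bu\rangle,\qquad\langle W',u\rangle^2\le\mu^2|\Pi Bu|^2 .
\]
By \eqref{eq:small} the numerator in \eqref{eq:K} lies between $\frac12\mu^2|\Pi Bu|^2$ and $\frac32\mu^2|\Pi Bu|^2$, which proves the first claim. Every pole is a positive multiple of some $\partial F^*(p)$ with $|p|=1$, $p\in U_1\cup U_2$, and every plane that contains $y=\partial F^*(p)$ is spanned by $y$ and a nonzero vector of $\ker p$, because $p(y)=F^*(p)>0$.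
\end{proof}

The poles $\pm T$ are completely flat: near $p^\sharp=\pm T$ both $\chi_j(\tau/\nu)$ vanish, so $\partial F^*(p)=\pm T$, and $\mu=0$. This is how the hypothesis of Proposition~\ref{prop:pole} fails.

\subsection{The (FP) condition}

Let $P\subset T_xM$ be a plane. We look for the good pole among covectors $p$ near which the wind is constant. There $L=0$, $N=0$, $B=I$, and Proposition~\ref{prop:sign} says: if $\mathbf m\ne0$, then $K>0$ unless $u_S$ is a multiple of $\mathbf m$.

\emph{Planes with $T\notin P$.} No wind is needed. Choose a $\bar g$-unit vector $y\in P\cap TS$ and let $p^\sharp=y$. Then $\tau=0$, and since both $\chi_j$ vanish near $0$, we have $F^*=\nu$ near $p$. So $\partial F^*(p)=y$, $L=0$, $\mathbf m=y$. Let $0\ne u\in P$ with $u\perp y$. Then $u_S\perp y$. If $u_S$ were a multiple of $\mathbf m=y$, it would vanish and $u$ would be a multiple of $T$, contrary to $T\notin P$. Hence $K(y,P)>0$.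

\emph{Planes $P=\operatorname{span}(T,v)$ with $v\in TS$ a unit vector.} We repeat Example~\ref{ex:model} with a wind transverse to $P$. Since $W_1\perp W_2$, there is $j$ such that $v$ is not parallel to $W=W_j(x)$. Let $\sigma=\sigma_j$. The function $\rho\mapsto|\rho v-\varepsilon W|$ equals $\varepsilon<\sqrt{1-\sigma^2}$ at $\rho=0$ and is unbounded, so there is $\rho>0$ with $|\rho v-\varepsilon W|=\sqrt{1-\sigma^2}$. Let $\mathbf m=\rho v-\varepsilon W\neq0$ and $p^\sharp=\sigma T+\mathbf m$. Then $|p|=1$, $\tau=\sigma$, $p\in U_j$, and $F^*=\nu+\varepsilon w_j$ near $p$. So $L=0$ and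
\[
y=\partial F^*(p)=\sigma T+\mathbf m+\varepsilon W=\sigma T+\rho v\in P .
\]
Let $0\ne u\in P\cap\ker p$, so that $P=\operatorname{span}(y,u)$. We have $u_S\in\mathbb Rv$, and $\mathbf m$ is not parallel to $v$ because $W$ is not. If $u_S$ were a multiple of $\mathbf m$, it would vanish; then $u=kT$ and $0=p(u)=k\sigma$ would force $u=0$, as $\sigma\ne0$. Hence $K(y,P)>0$. This completes the proof of Theorem~\ref{thm:A}. \qed

\begin{remark}
One field $W$ is not enough, even with a direction-dependent strength. If $\chi_2$ is replaced by $0$, Propositions~\ref{prop:K} and~\ref{prop:sign} hold with $U_1=T^*M\setminus0$. For a pole $y=\lambda p^\sharp+aT+bW_1$ in $P=\operatorname{span}(T,W_1)$ we get $p^\sharp\in P$, hence $Z_i\in P$ and $Bu\in P$ for $u\in P\cap\ker p$. Both $\mathbf m$ and $(Bu)_S$ are multiples of $W_1$, so $\mu=0$ or $\Pi Bu=0$, and $K(y,P)=0$ for every pole in $P$.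
\end{remark}

\begin{remark}
The metrics are invariant under translations of $\mathbb R$ and descend to the compact homogeneous spaces $S^1\times S^{4m-1}$, whose fundamental group is $\mathbb Z$. So $K\ge0$ and (FP) do not force a finite fundamental group in the compact homogeneous case either.
\end{remark}

\section{Dimensions two and three: proof of Theorem~\ref{thm:B}}\label{sec:B}

We pass to the universal cover, reduce to left-invariant metrics on Lie groups, and go through the Lie algebras of dimension at most three. Most of them do not admit $K\ge0$ at all; for the rest, $K\ge0$ forces a plane that is flat for all of its poles. The main tool is a rigidity statement for solutions of the equation $F^*(df)=1$.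

\subsection{Functions with $F^*(df)=1$}

We use the following fact \cite{Shen}. If $Y$ is a nowhere vanishing vector field whose integral curves are $F$-geodesics, and $\hat g=g_Y$ is the associated Riemannian metric with Levi-Civita connection $\hat\nabla$ and curvature $\hat R$, then the integral curves are $\hat g$-geodesics, $R_Y=\hat R(\cdot,Y)Y$, and $D=\hat\nabla_Y$ along the integral curves.

\begin{lemma}\label{lem:grad}
Let $(M^n,F)$, $n\ge2$, be forward and backward complete with $K\ge0$, and let $f$ be a smooth function with $F^*(df)=1$. Put $Y=\partial F^*(df)$ and $\hat g=g_Y$. Then the integral curves of $Y$ are unit speed geodesics defined on $\mathbb R$, $\hat g(Y,\cdot)=df$, $\hat\nabla Y=0$, and $R_Y=0$.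
\end{lemma}

\begin{proof}
By Section~\ref{sec:dual}, $F(Y)=1$ and $g_Y(Y,\cdot)=df$. Along any curve $df(\dot c)\le F^*(df)F(\dot c)=F(\dot c)$, so the increment of $f$ is at most the length, with equality along integral curves of $Y$. These are therefore minimizing unit speed geodesics, and completeness shows that they are defined on $\mathbb R$. The endomorphism $U=\hat\nabla Y$ is the $\hat g$-Hessian of $f$, hence symmetric, and $UY=0$. Expanding $\hat R(X,Y)Y$ with $\hat\nabla_YY=0$ and $[X,Y]=UX-\hat\nabla_YX$ gives the Riccati equation $\hat\nabla_YU+U^2+R_Y=0$. Along an integral curve let $\varphi=\operatorname{tr}U$. Since $U$ has rank at most $n-1$,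
\[
\dot\varphi=-\operatorname{tr}U^2-\operatorname{Ric}(Y)\le-\varphi^2/(n-1)\qquad\text{on }\mathbb R .
\]
The function $\varphi$ is nonincreasing, and $(1/\varphi)^{\cdot}\ge1/(n-1)$ where $\varphi\ne0$. If $\varphi(t_0)<0$, then $1/\varphi$ stays negative for $t>t_0$ while increasing at a definite rate, which is impossible. If $\varphi(t_0)>0$, the same contradiction arises for $t<t_0$; this uses backward completeness. So $\varphi\equiv0$, and then $\operatorname{tr}U^2+\operatorname{Ric}(Y)=0$ with both terms nonnegative. Thus $U=0$, and the Riccati equation gives $R_Y=0$.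
\end{proof}

\subsection{Reduction to Lie groups}

Suppose that $M$ is as in Theorem~\ref{thm:B} and not compact. Its universal cover is noncompact, homogeneous under the group of lifts of isometries, and inherits the local conditions $K\ge0$ and (FP). So we may assume that $M$ is simply connected. Let $G$ be the identity component of the isometry group, $\mathfrak g$ its Lie algebra, $H$ the isotropy group at $o\in M$, and $n=\dim M$. The group $H$ is compact, it is connected because $G$ is connected and $M=G/H$ is simply connected, and it acts faithfully on $T_oM$ because isometries commute with the exponential map. Hence $H\subset SO(n)$ for an invariant inner product on $T_oM$, and $H$ is trivial, or all of $SO(n)$, or $n=3$ and $H=SO(2)$ is the group of rotations about an axis.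

If $H=SO(n)$, then $F$ is a Euclidean norm on $T_oM$, so $F$ is Riemannian. As $H$ is transitive on planes, the sectional curvature is constant, and it is positive by (FP); then $M$ is compact, a contradiction. If $H$ is trivial, $M=G$ with a left-invariant metric.

Let $n=3$ and $H=SO(2)$. As an $H$-module, $\mathfrak g=\mathfrak h\oplus T_oM$. So $\mathfrak g$ has a basis $h,\xi,e_1,e_2$ with $\mathfrak h=\mathbb Rh$, $[h,\xi]=0$, $[h,e_1]=e_2$, $[h,e_2]=-e_1$. Let $\mathfrak e=\operatorname{span}(e_1,e_2)$ be the image of $\operatorname{ad}_h$ and $\mathcal J=\operatorname{ad}_h|_{\mathfrak e}$. Since $\operatorname{ad}_\xi$ commutes with $\operatorname{ad}_h$, it preserves $\mathfrak e$ and acts there as $aI+b\mathcal J$. Since $[h,[e_1,e_2]]=[e_2,e_2]-[e_1,e_1]=0$, we have $[e_1,e_2]=\beta\xi+\beta'h$.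

\emph{The case $\beta\ne0$.} The Jacobi identity gives $0=[\xi,[e_1,e_2]]=[ae_1+be_2,e_2]+[e_1,ae_2-be_1]=2a[e_1,e_2]$, so $a=0$ and $\zeta=\xi-bh$ is central. Let $k=[e_1,e_2]=\beta\zeta+(\beta'+\beta b)h$. Then $\mathfrak s=\operatorname{span}(e_1,e_2,k)$ is an ideal, because $[h,\mathfrak s]\subset\mathfrak e$, $[\zeta,\mathfrak s]=0$, $[k,\mathfrak e]\subset\mathfrak e$, and it is complementary to $\mathfrak h$ because $\beta\ne0$. Let $G_1$ be the connected normal subgroup with Lie algebra $\mathfrak s$. The orbit $G_1o$ is open, and so is every orbit $G_1go=gG_1o$; as $M$ is connected, $G_1$ is transitive. Its isotropy group is discrete, so $G_1\to M$ is a covering, hence a diffeomorphism. Thus $M$ is again a Lie group with a left-invariant metric.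

\emph{The case $\beta=0$.} This case contains $\mathbb R\times S^2$, the lower-dimensional analog of our example. The linear form on $\mathfrak g$ that vanishes on $h,e_1,e_2$ and equals $1$ on $\xi$ is $H$-invariant and defines a $G$-invariant $1$-form $\alpha$ on $M$. Its pullback to $G$ is left-invariant and vanishes on $[\mathfrak g,\mathfrak g]\subset\mathfrak e+\mathfrak h$, so it is closed, and so is $\alpha$. The invariant function $F^*(\alpha)$ is constant; rescale $\alpha$ to make it $1$. As $M$ is simply connected, $\alpha=df$, and Lemma~\ref{lem:grad} shows that $Y=\partial F^*(\alpha)$ is a parallel unit field for $\hat g=g_Y$. The metric $\hat g$ is $G$-invariant, hence complete, and the de Rham decomposition theorem gives $(M,\hat g)=\mathbb R\times\Sigma$ with $Y=\partial_\ell$, $\alpha=d\ell$, and $\Sigma$ a complete simply connected surface. The Gauss curvature of $\Sigma$ is the sectional curvature of $\ker\alpha$, an invariant function, so it is constant. The group $H$ fixes $Y_o$ and acts on $(\ker\alpha_o,\hat g)$ as the full rotation group. Since $F,Y,\alpha,\hat g$ are $G$-invariant, there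 is one function $\Psi$ with $F(y)=\Psi(\alpha(y),|y_\Sigma|_{\hat g})$ at all points, where $y_\Sigma$ is the component of $y$ tangent to $\Sigma$.

Let $\varsigma\colon\mathbb R\to\Sigma$ be a unit speed geodesic. The product of the identity of $\mathbb R$ with the reflection of $\Sigma$ in $\varsigma$ preserves $\alpha$ and $|y_\Sigma|$, so it is an isometry of $F$. By uniqueness of geodesics, an $F$-geodesic tangent to its fixed surface $\mathbb R\times\varsigma$ stays in the surface, and it is a geodesic of the induced metric. In the parameters $(\ell,s)\mapsto(\ell,\varsigma(s))$ the induced metric $\Psi(\dot\ell,|\dot s|)$ is translation invariant, so its geodesics are the straight lines; hence all straight lines are $F$-geodesics. Let $c(t)=c(0)+ty$ be one of them and $E$ a constant vector field of the $(\ell,s)$-plane along $c$. Translating $c$ and changing its initial velocity show that $E$ and $tE$ are Jacobi fields: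
\[
D^2E=-R_{\dot c}E,\qquad2DE+tD^2E=-tR_{\dot c}E .
\]
Hence $DE=0$ and $R_{\dot c}E=0$. So a plane $P$ tangent to $\mathbb R\times\varsigma$ has $K(y,P)=0$ for all poles $y\in P$, contradicting (FP).

It remains to treat a noncompact simply connected Lie group, again denoted $G$, of dimension $2$ or $3$, with a left-invariant metric $F$ satisfying $K\ge0$ and (FP). We regard $F$ and $F^*$ as norms on $\mathfrak g$ and $\mathfrak g^*$.

\subsection{Skew-symmetric adjoint maps}

\begin{lemma}\label{lem:skew}
Let $G$ be a simply connected Lie group of dimension at least $2$ with a left-invariant Finsler metric with $K\ge0$. For every $X\in\mathfrak g\setminus[\mathfrak g,\mathfrak g]$ there are $\rho>0$ and $Y\in\rho X+[\mathfrak g,\mathfrak g]$ such that $\operatorname{ad}_Y$ is skew-symmetric for some inner product on $\mathfrak g$.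
\end{lemma}

\begin{proof}
Let $\mathfrak a\subset\mathfrak g^*$ be the annihilator of $[\mathfrak g,\mathfrak g]$; it consists of the closed left-invariant $1$-forms. Let $\alpha$ maximize the nonzero linear function $\alpha\mapsto\alpha(X)$ on the compact set $\{\alpha\in\mathfrak a:F^*(\alpha)=1\}$, and let $Y=\partial F^*(\alpha)$. The maximum is positive. By Lagrange multipliers $X$ and a multiple of $Y$ agree as linear functions on $\mathfrak a$, and evaluating at $\alpha$, where $\alpha(Y)=1$, shows that the multiple is $\alpha(X)$. So $Y\in\rho X+[\mathfrak g,\mathfrak g]$ with $\rho=1/\alpha(X)$. Since $\alpha$ is exact, Lemma~\ref{lem:grad} shows that the left-invariant field $Y$ is parallel for the left-invariant metric $\hat g=g_Y$, with $\hat g(Y,\cdot)=\alpha$. Koszul's formula for left-invariant fields $X_1,X_2$ gives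
\[
0=2\hat g(\hat\nabla_{X_1}Y,X_2)=\hat g([X_1,Y],X_2)-\hat g([Y,X_2],X_1)+\alpha([X_2,X_1]),
\]
and the last term vanishes.
\end{proof}

A skew-symmetric map has no nonzero real eigenvalue and is not nilpotent unless it is zero. We now distinguish cases according to $\mathfrak n=[\mathfrak g,\mathfrak g]$.

If $\mathfrak n=0$, then $G=\mathbb R^n$ with a translation invariant metric, $G^i=0$ and $K\equiv0$, contradicting (FP).

Let $\mathfrak n=\mathbb Re$. If $e$ is not central, there is $X$ with $[X,e]=e$, and $X\notin\mathfrak n$. The vector $Y\in\rho X+\mathbb Re$ of Lemma~\ref{lem:skew} satisfies $[Y,e]=\rho e$, a contradiction. This includes the nonabelian algebra of dimension $2$ and finishes the case $n=2$. If $e$ is central, take $X$ with $\operatorname{ad}_X\ne0$; again $X\notin\mathfrak n$. Then $\operatorname{ad}_Y=\rho\operatorname{ad}_X$ is nonzero with image in $\mathbb Re$, so its square is zero, a contradiction.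

Let $\dim\mathfrak n=2$, $n=3$. For $X\in\mathfrak n$ the map $\operatorname{ad}_X|_{\mathfrak n}$ is a sum of commutators, so its trace is zero; the nonabelian algebra of dimension $2$ has an element with $\operatorname{tr}\operatorname{ad}=1$, so $\mathfrak n$ is abelian. With $Y\notin\mathfrak n$ from Lemma~\ref{lem:skew}, we have $\mathfrak g=\mathbb RY\oplus\mathfrak n$ and $\mathfrak n=[\mathfrak g,\mathfrak g]=\operatorname{ad}_Y\mathfrak n$. So $\operatorname{ad}_Y|_{\mathfrak n}$ is skew-symmetric and nonzero, a multiple of a rotation by a right angle, and $\mathfrak g\cong\mathfrak e(2)$, the Lie algebra of the Euclidean group of the plane.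

If $\mathfrak n=\mathfrak g$, then $n=3$ and $\mathfrak g$ is $\mathfrak{su}(2)$ or $\mathfrak{sl}(2,\mathbb R)$. The first gives the compact group $SU(2)$. Two algebras remain: $\mathfrak{sl}(2,\mathbb R)$ and $\mathfrak e(2)$.

\subsection{The group $\widetilde{SL}(2,\mathbb R)$: volume growth}

Here there are no closed invariant $1$-forms, and Lemma~\ref{lem:skew} is empty. We compare instead the polynomial volume growth forced by $\operatorname{Ric}\ge0$ with the exponential growth of the group. Since $F$ has no canonical volume along all geodesics at once, we measure with an invariant Riemannian volume and use homogeneity to bound the discrepancy.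

\begin{lemma}\label{lem:vol}
Let $(M^n,F)$ be homogeneous with $\operatorname{Ric}\ge0$, and let $dV$ be the volume of an invariant Riemannian metric. There is a constant $C$ such that the forward balls $B^F_r(x)=\{x':d_F(x,x')<r\}$ satisfy $\operatorname{vol}B^F_r(x)\le Cr^n$ for all $r>0$.
\end{lemma}

\begin{proof}
Let $I_x=\{v\in T_xM:F(v)=1\}$, with the volume $d\sigma$ induced by the inner products $g_v$, and let $c_v(t)=\exp_x(tv)$. Every point of $B^F_r(x)\setminus\{x\}$ is $c_v(t)$ with $0<t<r$ and $c_v|_{[0,t]}$ minimizing, so that $c_v$ has no conjugate point in $(0,t)$. By the area formula it suffices to bound the Jacobian of $(t,v)\mapsto c_v(t)$ at such $(t,v)$. The tangent space $T_vI_x$ is the $g_v$-orthogonal complement of $v$. Choose an orthonormal basis $(e_i)$ of it and extend it to a $D$-parallel frame of $V$. The derivative of $c_v(t)$ with respect to $v$ in the direction $e_i$ is the normal Jacobi field with $J_i(0)=0$, $DJ_i(0)=e_i$. In the frame these fields form a matrix $A(t)$ with $\ddot A+RA=0$, $A(0)=0$, $\dot A(0)=I$, where $R$ is symmetric with trace $\operatorname{Ric}(\dot c_v)$.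 The pullback of $dV$ is $\theta(\dot c_v(t))\,|\det A(t)|\,dt\,d\sigma$, where $\theta(y)$ is the ratio of $dV$ to the volume of $g_y$. The function $\theta$ is continuous and invariant on the unit sphere bundle, hence bounded.

Before the first conjugate point $\det A>0$. The matrix $\dot A^TA-A^T\dot A$ is constant and vanishes at $0$, so $U=\dot AA^{-1}$ is symmetric, and $\dot U+U^2+R=0$. Thus $\varphi=\operatorname{tr}U=(\log\det A)^{\cdot}$ satisfies $\dot\varphi\le-\varphi^2/(n-1)$ and $\varphi\to+\infty$ as $t\downarrow0$. While $\varphi>0$ we have $(1/\varphi)^{\cdot}\ge1/(n-1)$, so $\varphi\le(n-1)/t$, and once $\varphi\le0$ it stays so. Hence $\det A/t^{n-1}$ is nonincreasing with limit $1$ at $0$, and $\det A\le t^{n-1}$ up to and including the first conjugate time. Integrating over $(0,r)\times I_x$ gives the bound.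
\end{proof}

Let $G=\widetilde{SL}(2,\mathbb R)$ act on the hyperbolic plane $\mathcal H$ by isometries and let $\pi\colon G\to\mathcal H$, $\pi(g)=g\cdot o$. Choose an inner product on $\mathfrak g$ for which $d\pi_e$ is an isometry from $(\ker d\pi_e)^\perp$ onto $T_o\mathcal H$. For the resulting left-invariant metric $g_1$ the equivariant map $\pi$ is a Riemannian submersion, so it does not increase distances. Take a maximal set of points with mutual distances at least $2$ in the ball of radius $r$ about $o$ in $\mathcal H$. The balls of radius $2$ about these points cover the ball of radius $r$, so their number is at least $(\cosh r-1)/(\cosh2-1)$. Lift the geodesic segments from $o$ to these points horizontally, starting at $e$; the lifts exist because $g_1$ is complete, and they have length less than $r$. Their endpoints have mutual distances at least $2$, so the $g_1$-balls of radius $1$ about them are disjoint; they have equal volume and lie in $B^{g_1}_{r+1}(e)$. Thus $\operatorname{vol}B^{g_1}_{r+1}(e)$ grows exponentially in $r$. But $F\le C'|\cdot|_{g_1}$ gives $B^{g_1}_{r+1}(e)\subset B^F_{C'(r+1)}(e)$,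 contradicting Lemma~\ref{lem:vol}.

\subsection{The group $\widetilde E(2)$: rigidity}

Let $\rho_\theta$ be the rotation of $\mathbb R^2$ by the angle $\theta$, and $G=\mathbb R\times\mathbb R^2$ with the product $(\theta,x)(\theta',x')=(\theta+\theta',x+\rho_\theta x')$. The flat metric $d\theta^2+|dx|^2$ is left-invariant, so $K\ge0$ alone gives no contradiction. We prove that $K\ge0$ implies $K\equiv0$, which contradicts (FP) and completes the proof of Theorem~\ref{thm:B}.

Left translation by $(\theta,x)$ has differential $(\dot\theta,\dot x)\mapsto(\dot\theta,\rho_\theta\dot x)$ at the identity. So if $F_0^*(a,q)$, $(a,q)\in\mathbb R\times\mathbb R^2$, is the dual norm at the identity, then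
\begin{equation}\label{eq:e2}
F^*(a\,d\theta+Q\cdot dx)=F_0^*(a,\rho_{-\theta}Q)\quad\text{at }(\theta,x).
\end{equation}
Let $\mathcal B=\{F_0^*\le1\}$, a compact strictly convex body with smooth boundary, let $\mathcal D\subset\mathbb R^2$ be its projection to the $q$-plane, and let $r_0>0$ be the distance from $0$ to $\partial\mathcal D$. We record the shape of $\partial\mathcal B$ over $\mathcal D$.
\begin{itemize}
\item[(a)] If $q\in\operatorname{int}\mathcal D$, the vertical line over $q$ meets $\operatorname{int}\mathcal B$, for otherwise a vertical supporting plane of $\mathcal B$ through the line would project to a supporting line of $\mathcal D$ at $q$. So the line meets $\partial\mathcal B$ in two points $(u_\pm(q),q)$, $u_-<u_+$. The convex function $a\mapsto F_0^*(a,q)$ is less than $1$ between them, so $\pm\partial_aF_0^*>0$ at $(u_\pm(q),q)$, and $u_\pm$ are smooth on $\operatorname{int}\mathcal D$.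
\item[(b)] If $q\in\partial\mathcal D$, the line misses $\operatorname{int}\mathcal B$, so by strict convexity it meets $\mathcal B$ in a single point. There $a\mapsto F_0^*(a,q)$ has its minimum, so $\partial_aF_0^*=0$. This point is the limit of $(u_\pm(q'),q')$ as $q'\to q$ in $\operatorname{int}\mathcal D$, because $\mathcal B$ is compact.
\end{itemize}

The coordinates $Q$ of the momentum are conserved, so we look for global solutions of $F^*(df)=1$ with $\partial f/\partial x=Q$ constant. By \eqref{eq:e2} this requires the whole circle $\{\rho_{-\theta}Q\}$ to lie in $\mathcal D$, which we know only for $|Q|<r_0$. Step 1 gives flatness for these momenta. Steps 2 and 3 use that flatness to show that $\mathcal D$ is the disc of radius $r_0$, so that nothing was missed.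

\medskip
\emph{Step 1: $R_y=0$ for $y=\partial F_0^*(u_\pm(Q),Q)$ and $|Q|<r_0$.} Let $u$ be $u_+$ or $u_-$ and put
\[
f_Q(\theta,x)=\psi(\theta,Q)+Q\cdot x,\qquad\psi(\theta,Q)=\int_0^\theta u(\rho_{-\vartheta}Q)\,d\vartheta .
\]
Then $df_Q=u(\rho_{-\theta}Q)\,d\theta+Q\cdot dx$ and $F^*(df_Q)=1$ by \eqref{eq:e2}. Lemma~\ref{lem:grad} applies to $Y_Q=\partial F^*(df_Q)$ and gives $R_{Y_Q}=0$. At the identity $Y_Q=y$.

\medskip
\emph{Step 2: for $u=u_+$ there is a function $\phi$ with $u(q)=\phi(|q|)+u_q(0)\cdot q$ for $|q|<r_0$.} Here $u_q$ and $u_{qq}$ are the gradient and the Hessian of $u$. The idea is to compute the Jacobi fields in two ways: from the explicit geodesics and from $R=0$.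

Differentiating $F_0^*(u(q),q)=1$ and applying Euler's relation give, at $(u(q),q)$,
\begin{equation}\label{eq:uq}
\partial_qF_0^*=-\partial_aF_0^*\cdot u_q,\qquad\partial_aF_0^*\cdot\upsilon=1,\qquad\upsilon(q):=u(q)-q\cdot u_q(q)>0 .
\end{equation}
Fix $|Q|<r_0$, and let $c(t)=(\theta(t),x(t))$ be the integral curve of $Y_Q$ with $c(0)=(0,0)$. With $q=\rho_{-\theta}Q$, formulas \eqref{eq:e2} and \eqref{eq:uq} give
\[
\dot\theta=1/\upsilon(q),\qquad\frac{dx}{d\theta}=-\rho_\theta u_q(q)=-\partial_Q\big[u(\rho_{-\theta}Q)\big].
\]
On the circle $|q|=|Q|$ the function $1/\upsilon$ is bounded below by a positive constant, so $t\mapsto\theta(t)$ is a diffeomorphism of $\mathbb R$, and $c$ is the curve $x=-\partial_Q\psi(\theta,Q)$. The components of $Y_Q$ depend on $\theta$ only, so $[\partial_{x_i},Y_Q]=0$ and $\hat\nabla_{Y_Q}\partial_{x_i}=\hat\nabla_{\partial_{x_i}}Y_Q=0$ by Lemma~\ref{lem:grad}. Since $D=\hat\nabla_{Y_Q}$ along $c$ and $\dot\theta\ne0$, the fields $\partial_{x_1},\partial_{x_2},\dot c$ form a $D$-parallel frame along $c$.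

For $\kappa\in\mathbb R^2$ let $c_s(t)=(\theta_s(t),-\partial_Q\psi(\theta_s(t),Q+s\kappa))$ be the corresponding geodesic for $Q+s\kappa$. The variation of $\theta_s$ contributes a multiple of $\dot c$, so the variation field $J$ has the components $-\partial_Q^2\psi(\theta(t),Q)\kappa$ with respect to $\partial_{x_1},\partial_{x_2}$ in the frame. On the other hand $D^2J=0$ and $J(0)=0$, so $J=tE$ with $E$ parallel, that is, with constant components in the frame. Taking for $\kappa$ the basis vectors, we find a matrix $A(Q)$ with $\partial_Q^2\psi(\theta,Q)=t(\theta)A(Q)$ for all $\theta\in\mathbb R$. Differentiating in $\theta$ gives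
\[
\rho_\theta\,u_{qq}(q)\,\rho_{-\theta}=\upsilon(q)A(Q),\qquad q=\rho_{-\theta}Q .
\]
At $\theta=0$ this says $A=u_{qq}/\upsilon$, and for general $\theta$ it says $A(\rho q)=\rho A(q)\rho^{-1}$ for every rotation $\rho$ and $|q|<r_0$.

Now regard $A$ as given and consider the linear equation
\begin{equation}\label{eq:lin}
\delta_{qq}=(\delta-q\cdot\delta_q)\,A(q).
\end{equation}
It is solved by $u$. It is also solved by $\tilde u=u\circ\rho$, since $\tilde u_{qq}(q)=\rho^{-1}u_{qq}(\rho q)\rho=\upsilon(\rho q)A(q)$ and $\upsilon(\rho q)=\tilde u(q)-q\cdot\tilde u_q(q)$. So $\delta=\tilde u-u$ solves \eqref{eq:lin}, and $\delta(0)=0$. Let $k=\delta-q\cdot\delta_q$. Along a ray $q=se$, $|e|=1$,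
\[
\frac{dk}{ds}=-s\,e^T\delta_{qq}e=-s\,(e^TA(se)e)\,k,\qquad k(0)=0,
\]
so $k\equiv0$. By \eqref{eq:lin}, $\delta_{qq}=0$, and $\delta$ is the linear function with gradient $\delta_q(0)$:
\[
u(\rho q)-u(q)=u_q(0)\cdot\rho q-u_q(0)\cdot q .
\]
Thus $u(q)-u_q(0)\cdot q$ is rotation invariant, which is the claim. (The linear term cannot be excluded: conjugation by $(0,b)$ is the automorphism $(\theta,x)\mapsto(\theta,x+b-\rho_\theta b)$, whose differential at the identity shears $\mathcal B$ by adding a linear function of $q$ to $a$.)

\medskip
\emph{Step 3: $\mathcal D=\{|q|\le r_0\}$.} There is $q_0\in\partial\mathcal D$ with $|q_0|=r_0$. As $s\uparrow r_0$, the point $(u(q),q)$ with $q=sq_0/r_0$ converges by (b) to a point of $\partial\mathcal B$ where $\partial_aF_0^*=0$ and hence $\partial_qF_0^*\ne0$. By \eqref{eq:uq}, $|u_q|\to\infty$. Since $u_q(q)=\phi'(|q|)\,q/|q|+u_q(0)$, we get $|\phi'(s)|\to\infty$, and therefore $|u_q|\to\infty$ along \emph{every} ray as $|q|\uparrow r_0$. A point $q_1$ with $|q_1|=r_0$ lies in $\mathcal D$, and it cannot be an interior point, since $u$ is smooth on $\operatorname{int}\mathcal D$.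 So the circle of radius $r_0$ lies in $\partial\mathcal D$. Each ray from the interior point $0$ of the compact convex set $\mathcal D$ meets $\partial\mathcal D$ exactly once, so $\mathcal D$ is the disc.

\medskip
\emph{Conclusion.} By Step 3 and (a), (b), the graphs of $u_\pm$ over $\{|q|<r_0\}$ are dense in $\partial\mathcal B$. Every unit vector at the identity is $\partial F_0^*(p)$ with $p\in\partial\mathcal B$, so Step 1 and continuity give $R_y=0$ for all unit vectors $y$ at the identity. By invariance $K\equiv0$, contradicting (FP). All cases are excluded, and Theorem~\ref{thm:B} is proved. \qed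

\begin{thebibliography}{9}

\bibitem{DH} Deng and Hou, Pacific J. Math. \textbf{207} (2002).

\bibitem{Shen} Z. Shen, \emph{Lectures on Finsler Geometry}, 2001.

\bibitem{Xu} Ming Xu, \emph{Geodesic orbit Finsler space with $K\geq0$ and the (FP) condition}, arXiv:1907.05985 (2019).

\end{thebibliography}
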